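# Stretch factors of the line that encloses the most lattice points: the limit set as the radius grows

## 1. Three lattice points and two radii

Take the line $xs+y/s=r$ in the first quadrant. It meets the axes at $x=r/s$ and $y=rs$, so the triangle under it has area $r^2/2$ whatever $s>0$ is. Let us count the points $(j,k)$ with positive integer coordinates in this closed triangle, that is, the pairs with $js+k/s\le r$, and ask which $s$ gives the largest count.

By the inequality of arithmetic and geometric means, $js+k/s\ge 2\sqrt{jk}$, with equality only at $s=\sqrt{k/j}$. So $(j,k)$ is counted for some $s$ only if $jk\le r^2/4$. As long as $r\le 3$ this means $jk\le 9/4$, and only $(1,1),(2,1),(1,2)$ can ever be counted.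

Let $r=2\sqrt2$. The point $(1,2)$ is counted only at $s=\sqrt2$, and $(2,1)$ only at $s=1/\sqrt2$. At both of these $s$ the point $(1,1)$ is counted, since $\sqrt2+1/\sqrt2=3/\sqrt2<2\sqrt2$. So the maximal count is $2$, and the set of optimal stretch factors is exactly $\{1/\sqrt2,\sqrt2\}$. The symmetric choice $s=1$ counts only one point.

Let $r=3$. The point $(2,1)$ is counted iff $2s+1/s\le3$, that is $(2s-1)(s-1)\le0$, that is $\frac12\le s\le1$. By symmetry $(1,2)$ is counted iff $1\le s\le2$. Both are counted only at $s=1$, where $(1,1)$ is counted too. So the maximal count is $3$ and the only optimal stretch factor is $1$.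

A small increase of the radius, from $2.83$ to $3$, has moved the optimum from $\sqrt2$ and $1/\sqrt2$ to $1$. If we keep increasing $r$, does the optimal $s$ settle down? If not, between which values does it keep jumping? Square roots of rationals appeared here for a trivial reason, since $\sqrt{k/j}$ is the stretch that favors the point $(j,k)$. Do they still appear when $r$ is huge?

## 2. The limit set and the theorem

**Definition 1.** For $r,s>0$ let $N(r,s)$ be the number of pairs $(j,k)$ of positive integers with $js+k/s\le r$. Let $S(r)$ be the set of $s>0$ at which $N(r,\cdot)$ attains its maximum over $s>0$.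

Section 1 says $S(2\sqrt2)=\{1/\sqrt2,\sqrt2\}$ and $S(3)=\{1\}$. Swapping coordinates gives $N(r,s)=N(r,1/s)$, and $N(r,s)$ is nondecreasing in $r$.

**Definition 2.** Let $S=\{(r,s):r>0,\ s\in S(r)\}$, let $\overline S$ be its closure in $[0,\infty]\times[0,\infty]$, and let $S(\infty)=\{s\in[0,\infty]:(\infty,s)\in\overline S\}$.

In other words, $s\in S(\infty)$ iff there are $r_n\to\infty$ and $s_n\in S(r_n)$ with $s_n\to s$. One radius, such as $2\sqrt2$, says nothing about $S(\infty)$; we need optimal stretch factors at radii going to infinity.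

The problem comes from Richard Laugesen and Shiya Liu, "Optimal stretching for lattice points and eigenvalues", arXiv:1609.06172 (2016). There $N$ counts under the $p$-ellipse $|x/s^{-1}|^p+|y/s|^p=r^p$, and ours is the case $p=1$. It is known that $S(\infty)\subset[1/3,3]$. Marshall and Steinerberger proved that $S(\infty)$ contains infinitely many square roots of rational numbers (for example $1$ and $\sqrt{3/2}$), and that $S(\infty)\subset[1/\sqrt5,\sqrt5]$. None of this is used below. The conjecture is that $S(\infty)$ is countably infinite and contained in $[1/3,3]\cap\{\sqrt x:x\in\mathbb Q,\ x>0\}$. It is true, and the set can be written down.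

**Theorem 1.**
$$S(\infty)=\Sigma:=\Big\{\sqrt{p/q}\;:\;p,q\in\mathbb Z_{\ge1},\ \gcd(p,q)=1,\ |\sqrt p-\sqrt q|<1\Big\}.$$
Moreover, every $s\in\Sigma$ lies in $S(r)$ itself for arbitrarily large $r$.

For instance, among pairs with $p\ge q$: for $q=1$ the condition is $p<4$, giving $1,\sqrt2,\sqrt3$. For $q=2$ it is $p<(1+\sqrt2)^2=5.82\ldots$, giving $\sqrt{3/2},\sqrt{5/2}$. The number $2=\sqrt{4/1}$ has $|\sqrt4-\sqrt1|=1$ and is just excluded; Section 9 is devoted to such pairs.

**Corollary 2.** The conjecture is true. In addition $S(\infty)\subset[1/\sqrt3,\sqrt3]$ with both endpoints attained, $1$ is the only accumulation point of $S(\infty)$, and $1$ is its only rational element.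

*Proof from Theorem 1.* $\Sigma$ is countable. It contains $\sqrt{(q+1)/q}$ for every $q\ge1$, because $\sqrt{q+1}-\sqrt q=1/(\sqrt{q+1}+\sqrt q)<1$; so it is infinite, and $1$ is an accumulation point. Let $\sqrt{p/q}\in\Sigma$ with $p>q$. Then $\sqrt{p/q}<1+1/\sqrt q$. For $q\ge2$ this is at most $1+1/\sqrt2<\sqrt3$; for $q=1$ we have $p\le3$. Since $\Sigma$ is closed under $s\mapsto1/s$, we get $\Sigma\subset[1/\sqrt3,\sqrt3]\subset[1/3,3]$, and $\sqrt3,1/\sqrt3\in\Sigma$. Outside a given neighborhood of $1$ the bound $1+1/\sqrt q$ (and its mirror image) leaves only finitely many $q$, hence finitely many $p$, so there is no other accumulation point. If $\sqrt{p/q}$ is rational in lowest terms, then $p=x^2$, $q=y^2$ with $|x-y|<1$, so $x=y=1$. $\square$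

Throughout, for coprime $p,q\ge1$ we write
$$P=pq,\qquad \Delta=(\sqrt p-\sqrt q)^2=p+q-2\sqrt P,$$
so the condition in $\Sigma$ is $\Delta<1$. We also write
$$\psi(x)=\tfrac12-\{x\},\qquad E(r,s)=\frac{N(r,s)-r^2/2}{r}.$$
For fixed $r$, maximizing $N$ and maximizing $E$ over $s$ are the same thing.

## 3. Bounded stretch factors and the expansion to order $r$

Put $X=r/s$ and $J=\lfloor X\rfloor$. Counting column by column, for $1\le j\le J$ the condition is $k\le rs-js^2$, so
$$N(r,s)=\sum_{j=1}^J\lfloor rs-js^2\rfloor .$$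

**Lemma 3.** For $r>2$ the set $S(r)$ is nonempty and contained in $[\frac14,4]$. Hence $S(\infty)\subset[\frac14,4]$.

*Proof.* Drop the floor signs:
$$N\le s^2\Big(XJ-\frac{J(J+1)}2\Big)\le\frac{s^2(X-\frac12)^2}2=\frac{(r-s/2)^2}2,$$
since $XJ-J^2/2-J/2$ is largest, over real $J$, at $J=X-\frac12$. If $s>r$ then $J=0$ and $N=0$. If $s\le r$ then
$$N\le\frac{r^2}2-\frac{rs}2+\frac{s^2}8\le\frac{r^2}2-\frac{3rs}8.$$
So $N(r,\cdot)$ is bounded and integer valued, and its maximum is attained. On the other hand, for $r>2$, $N(r,1)=\frac{\lfloor r\rfloor(\lfloor r\rfloor-1)}2$ is positive and exceeds $\frac{(r-1)(r-2)}2>\frac{r^2}2-\frac{3r}2$. Therefore neither $s>r$ nor $4<s\le r$ can be a maximizer. By $N(r,s)=N(r,1/s)$, maximizers also satisfy $s\ge\frac14$. $\square$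

**Main term.** We now isolate the part of $N$ that depends on $s$ smoothly. Write $J=X-\varphi$ with $0\le\varphi<1$; then $XJ-\frac{J(J+1)}2=\frac{X^2}2-\frac{\varphi^2}2-\frac J2$. Since $\lfloor y\rfloor=y-\frac12+\psi(y)$,
$$N(r,s)=s^2\Big(\frac{X^2}2-\frac{\varphi^2}2-\frac J2\Big)-\frac J2+\sum_{j=1}^J\psi(rs-js^2).$$
As $s^2X^2=r^2$ and $J=r/s-\varphi$, we get, uniformly for $s$ in compact subsets of $(0,\infty)$,
$$N(r,s)=\frac{r^2}2-\frac r2\Big(s+\frac1s\Big)+\Psi(r,s)+O(1),\qquad \Psi(r,s)=\sum_{j=1}^J\psi(rs-js^2).\tag{1}$$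

So $E(r,s)=-\frac12(s+\frac1s)+\Psi/r+O(1/r)$, and everything depends on whether $\Psi$, a sum of about $r/s$ bounded terms, is really of order $r$.

## 4. Equidistribution, and where it stops

The sensible first move is to say that the fractional parts of $rs-js^2$, $j\le J$, are equidistributed, so that the mean-zero function $\psi$ averages out.

**Weyl's argument.** We recall how exponential sums control averages of $\psi$, although $\psi$ has a jump. Given $\varepsilon>0$, there are real trigonometric polynomials $T_-\le\psi\le T_+$ of period $1$ with $\int_0^1(T_+-T_-)<\varepsilon$. To see this, let $g_+$ equal $\psi$ except on $(-\delta,0)$ mod $1$, where it is linear from $\psi(-\delta)$ to $\frac12$, and let $g_-$ equal $\psi$ except on $[0,\delta)$ mod $1$, where it is linear from $-\frac12$ to $\psi(\delta)$. These are continuous, $g_-\le\psi\le g_+$, and $\int(g_+-g_-)\le2\delta<\varepsilon/2$ for small $\delta$. By Fejér's theorem approximate $g_\pm$ uniformly within $\varepsilon/8$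 by real trigonometric polynomials, and shift these by $\pm\varepsilon/8$. Since $\int_0^1\psi=0$, we have $-\varepsilon\le\int T_-\le0\le\int T_+\le\varepsilon$. Consequently, for any sequence of finite sums or integrals: if the averages of $e^{2\pi ilx}$ tend to $0$ for each fixed integer $l\ne0$, then the averages of $T_\pm$ tend to $\int T_\pm$, and, as $\varepsilon$ is arbitrary, the averages of $\psi(x)$ tend to $0$.

**Lemma 4.** Let $r_n\to\infty$ and $s_n\to s\in(0,\infty)$. If $s^2\notin\mathbb Q$, or if $s^2\in\mathbb Q$ and $r_n|\log(s_n/s)|\to\infty$, then $E(r_n,s_n)\to-\frac12(s+\frac1s)$.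

*Proof.* By (1) and Weyl's argument it is enough that $\sum_{j\le J}e^{2\pi ils_n^2j}=o(r_n)$ for each integer $l\ne0$. (The factor $e^{2\pi ilr_ns_n}$ has modulus $1$, and replacing $j$ by $-j$ conjugates the sum.) This geometric sum has absolute value at most $1/|\sin\pi ls_n^2|$, when the sine is nonzero. If $ls^2\notin\mathbb Z$, this is bounded for large $n$. If $ls^2\in\mathbb Z$, then $s^2\in\mathbb Q$, and the hypothesis gives $r_n|s_n^2-s^2|\to\infty$, because $s_n^2-s^2=s^2(e^{2\log(s_n/s)}-1)$. For large $n$ the number $ls_n^2$ has distance $|l||s_n^2-s^2|\in(0,\frac12)$ from $\mathbb Z$. Since $\sin\pi x\ge2x$ on $[0,\frac12]$, the sum is at most $1/(2|l||s_n^2-s^2|)=o(r_n)$. $\square$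

If this held for all $s$, the story would be short: $-\frac12(s+\frac1s)\le-1$ with equality only at $s=1$, and $S(\infty)$ would be $\{1\}$. The argument stops exactly when $ls^2$ is an integer for some $l\neq 0$ and $s_n$ is within $O(1/r_n)$ of $s$. If $s_n=s$, all terms $e^{2\pi il(rs-js^2)}$ are equal and there is no cancellation.

This is a real effect. For $s=1$ and $r=m+t$ with $m=\lfloor r\rfloor$, $N(r,1)=\frac{m(m-1)}2=\frac{r^2}2-rt-\frac r2+O(1)$, so
$$E(r,1)=-\tfrac12-\{r\}+o(1),$$
which oscillates between $-\frac12$ and $-\frac32$. For $s=\sqrt2$ the condition $js+k/s\le r$ reads $2j+k\le r\sqrt2$. At $r=\sqrt2\,t$ with an integer $t\ge1$ it reads $2j+k\le2t$, so $N=\sum_{j=1}^{t-1}(2t-2j)=t(t-1)=\frac{r^2}2-\frac r{\sqrt2}$ and $E=-1/\sqrt2=-0.707\ldots$ exactly. When $\{\sqrt2\,t\}$ is close to $1$, the stretch $\sqrt2$ beats $s=1$ by an amount of order $r$. The case $t=2$ is the opening example with $r=2\sqrt2=2.828\ldots$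

But $s=1$ is not the only opponent: $s=1+O(1/r)$ must be beaten as well. So we must understand $E$ at all stretches $\sqrt{p/q}\,e^{\tau/r}$ with bounded $\tau$.

## 5. The profile at scale $1/r$ around $\sqrt{p/q}$

**Definition 5.** For $x\in\mathbb R$ and $h\ge0$ let
$$A(x,h)=\int_0^1\psi\big(x+h(1-2u)\big)\,du .$$

For $h>0$ this is the average of $\psi$ over $[x-h,x+h]$, and $A(x,0)=\psi(x)$. For example $A(0,0)=\frac12$, while $A(0,h)=0$ for every $h>0$, because $\psi$ is odd off $\mathbb Z$. So $A$ is discontinuous at $(0,0)$, and this will cost us work. Similarly $A(\frac12,h)=0$ for every $h\ge0$, because $\psi(\frac12+y)=-\psi(\frac12-y)$ except at jumps.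

**Lemma 6.** Let $r_n\to\infty$, let $s=\sqrt{p/q}$ with $\gcd(p,q)=1$, and let $s_n\to s$ be such that $\tau_n:=r_n\log(s_n/s)$ is bounded. Then
$$E(r_n,s_n)=-1+\frac{2A(\theta_n,h_n)-\Delta}{2\sqrt P}+o(1),\qquad \theta_n=\sqrt P\,r_n\cosh\frac{\tau_n}{r_n},\quad h_n=\sqrt P\,r_n\sinh\frac{|\tau_n|}{r_n}.\tag{2}$$
Here $\theta_n\ge\sqrt P\,r_n$, $\theta_n=\sqrt P\,r_n+O(1/r_n)$ and $h_n=\sqrt P\,|\tau_n|+o(1)$.

As a check, for $p=q=1$ and $s_n=1$ we get $\theta_n=r_n$, $h_n=0$, $E=-1+\frac12-\{r_n\}+o(1)$, as computed above.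

*Proof.* The statements about $\theta_n$ and $h_n$ follow from $\cosh x=1+O(x^2)$, $\cosh x\ge1$ and $\sinh x=x+O(x^3)$. In the rest we drop the index $n$: $s$ stands for $s_n$, and $\eta:=s^2-p/q=O(1/r)$. With $x_j=rs-j\eta$ the summands of $\Psi$ are $\psi(x_j-jp/q)$.

**Step 1: sum over blocks of length $q$, to remove the rotation by $p/q$.** For all $x$ we have $\sum_{c=0}^{q-1}\psi(x+c/q)=\psi(qx)$: indeed $\sum_c\lfloor x+c/q\rfloor=\lfloor qx\rfloor$ gives $\sum_c\{x+c/q\}=\{qx\}+\frac{q-1}2$. Let $j_0=qi$ and consider the block $j=j_0+b$, $1\le b\le q$. Since $\gcd(p,q)=1$, the numbers $(j_0+b)p$ run over all residues mod $q$, so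
$$\sum_{b=1}^q\psi\big(x_{j_0}-(j_0+b)p/q\big)=\psi(qx_{j_0}).$$
The true summands have $x_{j_0+b}$ in place of $x_{j_0}$, and the two differ by at most $q|\eta|$. Replacing one by the other changes a term by at most $q|\eta|$, unless $x_{j_0}-(j_0+b)p/q$ is within $q|\eta|$ of an integer; then $qx_{j_0}$ is within $q^2|\eta|$ of an integer. If $\eta=0$ nothing changes at all. If $\eta\ne0$, the numbers $qx_{qi}$ form an arithmetic progression of step $q^2|\eta|$ in absolute value and total spread $O(1)$. So only $O(1)$ integers matter, each with at most three terms of the progression within $q^2|\eta|$, and only $O(1)$ blocks are exceptional. Each of these changes by at most $q$. The other $O(r)$ blocks change by at most $q\cdot q|\eta|=O(1/r)$ each. Fewer than $q$ indices $j\le J$ lie outside complete blocks. Altogether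
$$\Psi=\sum_{0\le i<\lfloor J/q\rfloor}\psi(qrs-q\eta\cdot qi)+O(1).$$

**Step 2: pass to an integral.** The function $g(v)=\psi(qrs-q\eta v)$ is bounded and has total variation $O(1)$ on $[0,r/s]$, because its argument moves over a range of length $O(1)$. On each interval $[qi,q(i+1)]$, $\big|q\,g(qi)-\int_{qi}^{q(i+1)}g\big|$ is at most $q$ times the variation of $g$ there, and the part of $[0,r/s]$ not covered by the blocks has length at most $q+1$. So
$$\Psi=\frac1q\int_0^{r/s}\psi(qrs-q\eta v)\,dv+O(1).$$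

**Step 3: recognize $A$.** Substitute $v=(r/s)u$. With $q\eta=qs^2-p$ the argument becomes
$$r\Big(qs(1-u)+\frac psu\Big)=\sqrt P\,r\big(e^{\tau/r}(1-u)+e^{-\tau/r}u\big)=\sqrt P\,r\cosh\frac\tau r+\sqrt P\,r\sinh\frac\tau r\,(1-2u),$$
since $qs=\sqrt P\,e^{\tau/r}$ and $p/s=\sqrt P\,e^{-\tau/r}$. By the symmetry $u\mapsto1-u$ only $|\tau|$ matters in the second term. The prefactor is $\frac r{qs}=\frac r{\sqrt P}+O(1)$. Hence $\Psi=\frac r{\sqrt P}A(\theta,h)+O(1)$. Insert this in (1), noting that $s_n+\frac1{s_n}\to\frac{p+q}{\sqrt P}=2+\frac\Delta{\sqrt P}$. $\square$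

The formula sets up the contest. The pair $(p,q)$ pays a penalty $\Delta$ and can win back at most $2A\le1$, with weight $1/(2\sqrt P)$. How much it wins depends on where $r\sqrt P$ sits modulo $1$.

## 6. How much a small perturbation can recover

**Lemma 7.** Let $B(x)=\frac12\{x\}(1-\{x\})$, which is even, $1$-periodic, continuous, and satisfies $B'=\psi$ off $\mathbb Z$.

(a) For $h>0$, $A(x,h)=\frac{B(x+h)-B(x-h)}{2h}<\frac12$. Always $A\le\frac12$. $A$ is $1$-periodic in $x$, and it is jointly continuous at every $(x,h)$ with $h>0$ or $x\notin\mathbb Z$. If $[x-h,x+h]\cap\mathbb Z=\emptyset$, then $A(x,h)=\psi(x)$.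

(b) If $0<u<\frac12$, then for all $h\ge0$
$$A(-u,h)\le G_u:=\frac{u(1-2u)}{2(1-u)}\le\frac u2,$$
with equality in the first inequality at $h=1-u$.

(c) If $0<u<\frac12$, $\theta_n\to-u$ mod $1$, and $(h_n)$ is a bounded sequence in $[0,\infty)$, then $\limsup A(\theta_n,h_n)\le G_u$.

*Proof.* (a) For $h>0$, $A(x,h)=\frac1{2h}\int_{x-h}^{x+h}\psi$, which gives the formula and the continuity for $h>0$. It is less than $\frac12$ since $\psi<\frac12$ off $\mathbb Z$; and $A(x,0)=\psi(x)\le\frac12$. If $[x-h,x+h]$ contains no integer, $\psi$ is affine there and its average is the value at the center. Near $(x_0,0)$ with $x_0\notin\mathbb Z$ this last formula holds, so $A$ is continuous there.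

(b) $A(-u,0)=\psi(-u)=u-\frac12<0$. For $h>0$, since $B$ is even, $A(-u,h)=\frac{D(h)}{2h}$ with $D(h)=B(h-u)-B(h+u)$, an odd $1$-periodic function.

On $[0,u]$: $D(h)=\frac12\big[(u-h)-(u-h)^2-(u+h)+(u+h)^2\big]=-h(1-2u)$.

On $[u,1-u]$: $D(h)=\frac12\big[(h-u)-(h-u)^2-(h+u)+(h+u)^2\big]=-u(1-2h)$.

On $[1-u,1]$: $D(h)=-D(1-h)=(1-h)(1-2u)$.

So $D$ is largest at $h=1-u$, with $D(1-u)=u(1-2u)$. For $h\ge1-u$ this gives $A(-u,h)\le\frac{u(1-2u)}{2(1-u)}=G_u$, with equality at $h=1-u$. On $[u,1-u]$, $A(-u,h)=u\big(1-\frac1{2h}\big)$ increases in $h$, up to $G_u$ at $h=1-u$. On $(0,u]$, $A(-u,h)<0$. Finally $G_u\le\frac u2$ because $1-2u\le1-u$.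

(c) Choose a subsequence that realizes the $\limsup$ and along which $h_n\to h\ge0$. Since $-u\notin\mathbb Z$, (a) gives $A(\theta_n,h_n)\to A(-u,h)\le G_u$ along it. $\square$

Here is the meaning for $p=q=1$. If $r$ is just below an integer, $\{r\}=1-u$ with small $u$, then $s=1$ itself gives about $-\frac32+u$. But $s=e^{(1-u)/r}$ gives about $-1+G_u$, so a stretch of relative size $1/r$ recovers almost $\frac12$. It can recover only very little beyond $-1$, though: at most $G_u\le u/2$. This is the inequality that makes opponents lose in Section 10.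

## 7. Exact counts at $\sqrt{p/q}$

Asymptotics of $E$ cannot separate stretches whose counts agree to order $r$, so we need exact information as well.

**Lemma 8.** For coprime $p,q$ let $f_{p,q}(m)=\#\{(j,l)\in\mathbb Z_{\ge1}^2:pj+ql\le m\}$ for integers $m\ge0$, and $Q_{p,q}(m)=\frac{m^2-(p+q-1)m}{2pq}$. Then $f_{p,q}-Q_{p,q}$ is periodic mod $pq$ on $\{0,1,2,\dots\}$. In particular $f_{p,q}(m)=Q_{p,q}(m)+O(1)$.

*Proof.* In $f_{p,q}(m+pq)$, the points with $j>q$ contribute $f_{p,q}(m)$ (shift $j$ by $q$). Those with $j\le q$ contribute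
$$\sum_{j=1}^q\Big\lfloor\frac{m+pq-pj}q\Big\rfloor=m+pq-\frac{p(q+1)}2-\frac{q-1}2=m+\frac{(p-1)(q-1)}2,$$
because $m-pj$ runs over all residues mod $q$, so the fractional parts add up to $\frac{0+1+\dots+(q-1)}q=\frac{q-1}2$. And $Q_{p,q}(m+pq)-Q_{p,q}(m)=m+\frac{pq-(p+q-1)}2$ is the same number. $\square$

For $s=\sqrt{p/q}$ we have $js+l/s=(pj+ql)/\sqrt P$, so
$$N\big(r,\sqrt{p/q}\big)=f_{p,q}\big(\lfloor r\sqrt P\rfloor\big).\tag{3}$$

For an example that will matter, take $(p,q)=(4,1)$, that is $s=2$, where $Q_{4,1}(m)=\frac{m^2-4m}8$. We have $f_{4,1}(1)=f_{4,1}(3)=0$ and $Q_{4,1}(1)=Q_{4,1}(3)=-\frac38$, so by periodicity mod $4$, $f_{4,1}(m)=Q_{4,1}(m)+\frac38$ for all odd $m$. With $m=2R+1$ this gives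
$$N(R+\tfrac12,2)=\frac{(2R+1)^2-4(2R+1)+3}8=\frac{R(R-1)}2=N(R+\tfrac12,1)$$
for every integer $R\ge1$.

**Lemma 9.** If $s=\sqrt{p/q}\,e^{\tau/r}$, every $(x,y)$ with $x,y\ge0$ and $xs+y/s\le r$ satisfies $px+qy\le\sqrt P\,re^{|\tau|/r}$. So if $\sqrt P\,re^{|\tau|/r}<m+1$ with $m\in\mathbb Z_{\ge0}$, then $N(r,s)\le f_{p,q}(m)$.

*Proof.* $px+qy=\sqrt P\big(e^{-\tau/r}xs+e^{\tau/r}y/s\big)\le\sqrt P\,e^{|\tau|/r}(xs+y/s)$, and $pj+ql$ is an integer at lattice points. $\square$

## 8. Only pairs with $|\sqrt p-\sqrt q|\le1$ can occur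

Let $s_n\in S(r_n)$, $r_n\to\infty$, $s_n\to s\in[\frac14,4]$.

**Step 1: a lower bound for the maximum.** For fixed $t>0$ with $t^2$ irrational, Lemma 4 applied to the constant sequence $t$ gives $\liminf E(r_n,s_n)\ge\lim E(r_n,t)=-\frac12(t+\frac1t)$. Letting $t\to1$ through such values,
$$\liminf E(r_n,s_n)\ge-1.\tag{4}$$

**Step 2: $s$ is the square root of a rational.** If $s^2\notin\mathbb Q$, then $s\neq 1$ and Lemma 4 gives $E(r_n,s_n)\to-\frac12(s+\frac1s)<-1$, contradicting (4). So $s=\sqrt{p/q}$ in lowest terms.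

**Step 3: $\Delta\le1$.** If $s=1$, then $\Delta=0$. Let $s\ne1$. Then $\tau_n=r_n\log(s_n/s)$ is bounded: along a subsequence with $|\tau_n|\to\infty$, Lemma 4 would again give the limit $-\frac12(s+\frac1s)<-1$. By Lemma 6 and $A\le\frac12$, $\limsup E(r_n,s_n)\le-1+\frac{1-\Delta}{2\sqrt P}$. With (4), $\Delta\le1$.

So $S(\infty)\subset\{\sqrt{p/q}:\gcd(p,q)=1,\ |\sqrt p-\sqrt q|\le1\}$. This already shows that $S(\infty)$ is countable and consists of square roots of rationals. What remains is the boundary case $\Delta=1$ and the converse.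

## 9. Consecutive squares: pairs with $|\sqrt p-\sqrt q|=1$ do not occur

If $\sqrt p=\sqrt q+1$, then $2\sqrt q=p-q-1\in\mathbb Z$, so $q=g^2$ and $p=(g+1)^2$ with an integer $g\ge1$. Put $a=g(g+1)=\sqrt P$; then $p+q-1=2a$ and $\Delta=1$. By the symmetry $s\leftrightarrow1/s$ it suffices to show that $s_0=(g+1)/g\notin S(\infty)$.

The order-$r$ comparison of Section 8 is not enough here. At best, such a pair reaches the level $E\approx-1$, which (4) permits. The exact tie $N(R+\frac12,2)=N(R+\frac12,1)$ of Section 7 shows that this level is really reached at half-integers, where also $A(\frac12,h)=0$ for all $h$: every stretch $e^{\tau/r}$ with bounded $\tau$ has $E\approx-1$ there. So we look at the next order. The plan is to show that $s_0$ can only threaten at radii essentially equal to half-integers, where its count is at most $\frac{R(R-1)}2+O(1)$; and then that the stretches near $1$ exceed $\frac{R(R-1)}2$ by arbitrarily large constants.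

Suppose $s_n\in S(r_n)$, $r_n\to\infty$, $s_n\to s_0$. As in Section 8, $\tau_n=r_n\log(s_n/s_0)$ is bounded. Lemma 6 gives $E(r_n,s_n)=-1+\frac{2A(\theta_n,h_n)-1}{2a}+o(1)$ with $A\le\frac12$. So by (4), $E(r_n,s_n)\to-1$ and
$$A(\theta_n,h_n)\to\tfrac12.\tag{5}$$

**Step 1: $ar_n$ is an integer up to $o(1)$, approached from above.** Put $m_n=\lfloor\theta_n\rfloor$. We show $\tau_n\to0$, $m_n\le ar_n$ eventually, and $ar_n-m_n\to0$.

If $\tau_n\to\tau\ne0$ and $\theta_n\to\theta$ mod $1$ along a subsequence, then $A(\theta_n,h_n)\to A(\theta,a|\tau|)<\frac12$ along it by Lemma 7(a), against (5). So $\tau_n\to0$ and $h_n\to0$. If $\{\theta_n\}\to\theta\in(0,1)$ along a subsequence, then eventually $A(\theta_n,h_n)=\frac12-\{\theta_n\}$ by Lemma 7(a), which tends to $\frac12-\theta<\frac12$, against (5). If $\{\theta_n\}\to1$ along a subsequence, put $u_n=1-\{\theta_n\}\to0^+$; Lemma 7(b) gives $A(\theta_n,h_n)\le u_n/2\to0$, against (5). So $t_n:=\{\theta_n\}\to0$.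

This controls $\theta_n$, but we want $ar_n$, which might lie slightly below $m_n\le\theta_n$. Suppose $ar_n<m_n$ for infinitely many $n$. For these $\tau_n\ne0$, since otherwise $ar_n=\theta_n\ge m_n$. Then
$$0\le t_n=\theta_n-m_n<\theta_n-ar_n=ar_n\Big(\cosh\frac{\tau_n}{r_n}-1\Big),\qquad h_n=ar_n\sinh\frac{|\tau_n|}{r_n}>0,$$
so $t_n/h_n\le\tanh\frac{|\tau_n|}{2r_n}\to0$. Eventually $t_n<h_n$ and $h_n+t_n<1$, and with $B$ even
$$A(\theta_n,h_n)=\frac{B(h_n+t_n)-B(h_n-t_n)}{2h_n}=\frac{t_n(1-2h_n)}{2h_n}\to0,$$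
against (5). Hence eventually $m_n\le ar_n\le\theta_n=m_n+o(1)$.

**Step 2: an upper bound for the count.** Let $r_n'=m_n/a\le r_n$; then $r_n-r_n'\to0$. Since $ar_ne^{|\tau_n|/r_n}=\theta_n+h_n<m_n+1$ eventually, Lemma 9 and Lemma 8 (with $pq=a^2$, $p+q-1=2a$) give
$$N(r_n,s_n)\le f_{p,q}(m_n)=\tfrac12r_n'^2-r_n'+O(1).\tag{6}$$

**Step 3: the radii are half-integers up to $o(1)$.** Pass to a subsequence on which $\{r_n'\}=\beta\in\frac1a\mathbb Z\cap[0,1)$ is constant; then $\{r_n\}\to\beta$. We compare with stretches near $1$, using Lemma 6 for the pair $(1,1)$, where $P=1$ and $\Delta=0$. With $s=1$, $E(r_n,1)=-1+\frac12-\{r_n\}+o(1)\to-1+(\frac12-\beta)$. Since $s_n$ is a maximizer and $E(r_n,s_n)\to-1$, we get $\beta\ge\frac12$. If $\beta>\frac12$, put $u=1-\beta\in(0,\frac12)$ and $s=e^{\tau/r_n}$ with $\tau=1-u$. The corresponding $\theta$ tends to $\beta\equiv-u$ mod $1$ and $h\to1-u>0$, so by Lemma 7(a),(b) $E(r_n,s)\to-1+A(-u,1-u)=-1+G_u>-1$, a contradiction. So $\beta=\frac12$.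

Hence $r_n'=R_n+\frac12$ with integers $R_n\to\infty$, and (6) reads $N(r_n,s_n)\le\frac{R_n(R_n-1)}2+O(1)$. Since $r_n\ge R_n+\frac12$ and $N$ is nondecreasing in $r$, we also have $N(r_n,s_n)=\max_sN(r_n,s)\ge\max_sN(R_n+\frac12,s)$. The next lemma, with $I$ large compared with the constant in $O(1)$, gives the contradiction.

**Lemma 10.** For every integer $I\ge1$, $\max_sN(R+\frac12,s)\ge\frac{R(R-1)}2+\frac I8-o(1)$ as $R\to\infty$ through the integers.

*Proof.* Let $r=R+\frac12$ and $s=e^\delta$ with $\delta=h/r$, $h\in H:=[I-\frac38,I-\frac14]$. All $O$ and $o$ are uniform in $h\in H$. We do not find a good $h$; we average over $H$.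

**Step A: count along the lines $j+l=\ell$.** The point of this line with abscissa $j\in\{1,\dots,\ell-1\}$ has $js+l/s=\ell e^{-\delta}+2j\sinh\delta$, so it is counted iff
$$j\le A_\ell:=\frac{r-\ell e^{-\delta}}{2\sinh\delta}.$$
Lines with $\ell\le R-I$ are fully counted, since the largest value on them is $(\ell-1)e^\delta+e^{-\delta}\le R-I+h+O(1/R)<R+\frac12$ for large $R$. Lines with $\ell\ge R+I+1$ contain no counted points, since the smallest value on them is $e^\delta+(\ell-1)e^{-\delta}\ge R+I+1-h-O(1/R)>R+\frac12$. There remain the $2I$ lines $\ell=R+i$ with $1-I\le i\le I$. Writing $\ell=r+i-\frac12$ and $2\sinh\delta=e^{-\delta}(e^{2\delta}-1)$,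
$$A_\ell=\frac r{e^\delta+1}-\frac{i-1/2}{e^{2\delta}-1},\qquad \frac{A_\ell}R\to\frac{h+1/2-i}{2h}\quad\text{uniformly}.$$
This limit lies in a compact subset of $(0,1)$: it is positive because $h+\frac12-i\ge\frac18$, and less than $1$ because $\frac12-i\le I-\frac12<I-\frac38\le h$. So for large $R$ we have $0<A_\ell<\ell-1$, and the line contains exactly $\lfloor A_\ell\rfloor$ counted points. Hence
$$N(r,s)=\tfrac12(R-I)(R-I-1)+\sum_{i=1-I}^I\lfloor A_{R+i}\rfloor.$$

**Step B: the fractional parts have mean tending to $\frac12$ over $H$.** Fix $i$ and let $F(h)=A_{R+i}$. Differentiating,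
$$F'(h)=\frac{i-1/2}{2r\sinh^2(h/r)}+O(1),\qquad F''(h)=-\frac{(i-1/2)\cosh(h/r)}{r^2\sinh^3(h/r)}+O(1/R).$$
Since $i-\frac12\ne0$, for large $R$ we have $|F'|\ge c_1R$ and $|F''|\le c_2R$ on $H$, with $c_1,c_2>0$. Integration by parts,
$$\int_He^{2\pi ilF}\,dh=\Big[\frac{e^{2\pi ilF}}{2\pi ilF'}\Big]_{\partial H}+\int_H\frac{F''}{2\pi il\,F'^2}e^{2\pi ilF}\,dh=O(1/R)$$
for every fixed integer $l\ne0$. By Weyl's argument the mean of $\psi(F)$ over $H$ tends to $0$, so the mean of $\{F\}$ tends to $\frac12$.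

**Step C: add up.** Since $\sum_{i=1-I}^I(R+i)=2IR+I=2Ir$,
$$\sum_{i=1-I}^IA_{R+i}=\frac{2Ir(1-e^{-\delta})}{2\sinh\delta}=\frac{2Ir}{e^\delta+1}=Ir-\tfrac12Ih+o(1),$$
using $\frac1{e^\delta+1}=\frac12-\frac\delta4+O(\delta^2)$. The mean of $h$ over $H$ is $\bar h=I-\frac5{16}$. So the mean of $N$ over $h\in H$ is
$$\tfrac12(R-I)(R-I-1)+I(R+\tfrac12)-\tfrac12I\bar h-I+o(1)=\tfrac{R(R-1)}2+\tfrac I2(I-\bar h)+o(1),$$
where the $-I$ comes from the $2I$ fractional parts of mean $\frac12$. As $\frac I2\cdot\frac5{16}\ge\frac I8$, some $h\in H$ achieves at least $\frac{R(R-1)}2+\frac I8-o(1)$. $\square$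

Sections 8 and 9 together give $S(\infty)\subset\Sigma$.

## 10. Every element of $\Sigma$ is attained: square classes and ties

Fix coprime $p,q$ with $\Delta<1$ and let $s_0=\sqrt{p/q}$. We want large $r$ at which nothing beats $s_0$. We use two textbook facts.

**Fact 1 (Kronecker's theorem).** If $1,\beta_1,\dots,\beta_m$ are linearly independent over $\mathbb Q$, then for every $N_0$ the points $(\nu\beta_1,\dots,\nu\beta_m)$ with integers $\nu\ge N_0$ are dense in $(\mathbb R/\mathbb Z)^m$.

**Fact 2.** Square roots of distinct squarefree positive integers $d_1,\dots,d_m$ are linearly independent over $\mathbb Q$.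

*Proof of Fact 2.* Suppose $\sum c_i\sqrt{d_i}=0$ with $c_i\in\mathbb Q$. Multiply by $\sqrt{d_1}$ and take the trace from $K=\mathbb Q(\sqrt{d_1},\dots,\sqrt{d_m})$ to $\mathbb Q$. For $i>1$ the number $d_1d_i$ is not a square, so $\sqrt{d_1d_i}$ has conjugates $\pm\sqrt{d_1d_i}$ and trace $0$. Hence $[K:\mathbb Q]\,c_1d_1=0$ and $c_1=0$. The same argument applies to each $c_i$. $\square$

A first plan is to make $r\sqrt P$ an integer, so that $s_0$ reaches its best level $-1+\frac{1-\Delta}{2\sqrt P}$, and to use Kronecker's theorem to put $r\sqrt{P'}$ slightly below an integer for every relevant opponent $(p',q')$, where by Lemma 7 it gains almost nothing. Every positive integer is uniquely $P'=d'a'^2$ with $d'$ squarefree, and by Fact 2 the plan works for opponents whose squarefree part $d'$ differs from that of $P$. It breaks down for opponents with the same squarefree part $d$: then $r\sqrt{P'}=a'\cdot r\sqrt d$ is determined by $r\sqrt d$, and Kronecker's theorem gives no freedom.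

Two examples show what can go wrong. First, let $(p,q)=(9,8)$, $P=72=2\cdot6^2$, with opponent $(2,1)$. If $r\sqrt{72}$ is a multiple of $6$, then $r\sqrt2$ is an integer too, and by (3) and Lemma 8 $E(r,\sqrt2)\approx-\frac2{2\sqrt2}=-0.707\ldots$, while $E(r,\sqrt{9/8})\approx-\frac{16}{2\sqrt{72}}=-0.942\ldots$: our candidate loses. So the residue of $r\sqrt P$ mod $a$ has to be chosen well, and one choice must serve against all opponents in the class of $d$. Second, there can be opponents that tie. For $(50,49)$ we have $P=2\cdot35^2$ and $\frac{p+q-1}a=\frac{98}{35}=\frac{14}5$; for $(18,25)$ we have $P'=2\cdot15^2$ and $\frac{p'+q'-1}{a'}=\frac{42}{15}=\frac{14}5$. Both satisfy $|\sqrt p-\sqrt q|<1$, and if both $r\sqrt P,r\sqrt{P'}$ are integers their counts agree to order $r$. Asymptotics will not decide.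

Here is the idea. Let $\kappa=1-\Delta$. By (2), an opponent $(p',q')$ in the class of $d$ matches the level of $s_0$ only if asymptotically
$$2A(\theta,h)\ge z:=\Delta'+\frac{a'\kappa}a ,$$
and $z=1$ for $(p,q)$ itself. If we could place $r\sqrt{P'}\equiv-u$ mod $1$ with $u=\frac{1-z}2$, then Lemma 7 would give $2A\lesssim2G_u=\frac u{1-u}z<z$ whenever $0<z<1$: each opponent falls short of precisely its own target. Can all these placements be made at once? Since $\Delta'=p'+q'-2a'\sqrt d$,
$$-\frac{1-z}2=-a'\Big(\sqrt d-\frac\kappa{2a}\Big)+\frac{p'+q'-1}2 ,$$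
which is linear in $a'$ apart from the last term. Modulo $1$ the last term depends only on a parity, and this parity turns out to be linear in $a'$ as well. So a single congruence for $r\sqrt d$ does everything. The opponents with $z=1$ tie with $s_0$, and for them we use exact counts.

**Step 1: parameters.** Let $\kappa=1-\Delta\in(0,1]$, $P=da^2$ with $d$ squarefree, $k=p+q$, and $c=\frac{k-1}a$. Since $k-1=2a\sqrt d-\kappa$,
$$c=2\sqrt d-2\varepsilon,\qquad\varepsilon=\frac\kappa{2a}>0.$$

**Step 2: the parity.** Let $\sigma=0$ if $d$ is even and $\sigma=\frac12$ if $d$ is odd. For any coprime pair $(p',q')$ with $p'q'=da'^2$ and $k'=p'+q'$,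
$$a'\sigma-\frac{k'-1}2\in\mathbb Z.\tag{7}$$
If $d$ is even, exactly one of $p',q'$ is even, so $k'$ is odd. If $d$ is odd, then $a'$ is odd iff $p'$ and $q'$ are both odd, iff $k'$ is even (both even is impossible), so $a'-k'+1$ is even.

**Step 3: the pairs that tie.** Let $\mathcal F$ be the set of coprime pairs $(p',q')$ with $p'q'=da'^2$ and $\frac{k'-1}{a'}=c$. With $\Delta'=k'-2a'\sqrt d$ we have $k'-1=2a'\sqrt d-(1-\Delta')$, so the last condition is equivalent to $\frac{1-\Delta'}{a'}=\frac\kappa a$. As $\Delta'\ge0$, this forces $a'\le a/\kappa$, so $\mathcal F$ is finite. It contains $(p,q)$. Let $L=\prod_{(p',q')\in\mathcal F}p'q'$.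

**Step 4: the radii.** Let $T_0\in\mathbb Z$ be such that $w_0:=T_0+\sigma-\frac c2\in[0,1)$. For integers $\nu\ge1$ put $w=w_0+L\nu$ and $r=w/\sqrt d$.

For example, let $(p,q)=(2,1)$. Then $d=2$, $a=1$, $c=2$, $\sigma=0$, $w_0=0$, $\kappa=2\sqrt2-2$. Since $a/\kappa=1.207\ldots$, only $a'=1$ is possible and $\mathcal F=\{(2,1),(1,2)\}$, $L=4$. The radii are $r=2\sqrt2\,\nu$, and $\nu=1$ is the radius with which we opened. For $(p,q)=(9,8)$ we get $c=\frac83$ and $w\equiv-\frac43\equiv-\frac13$ mod $1$, so $r\sqrt2\equiv-\frac13$ while $r\sqrt{72}=6w$ is an integer, not a multiple of $6$.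

**Step 5: exact ties along these radii.** Let $(p',q')\in\mathcal F$. Since $a'c=k'-1$, (7) shows that $a'w_0=a'T_0+a'\sigma-\frac{k'-1}2$ is an integer. Hence so is $r\sqrt{p'q'}=a'w=a'w_0+a'L\nu$. Further $0\le a'w_0<a'\le\sqrt{p'q'}<p'+q'$, so $f_{p',q'}(a'w_0)=0$. Since $p'q'$ divides $a'L\nu$, (3) and Lemma 8 give
$$N\big(r,\sqrt{p'/q'}\big)=f_{p',q'}(a'w)=Q_{p',q'}(a'w)-Q_{p',q'}(a'w_0)=\frac{w^2-cw}{2d}-\frac{w_0^2-cw_0}{2d}.\tag{8}$$
This is the same for all members of $\mathcal F$. For $(2,1)$ it is $\frac{w^2-2w}4$ with $w=4\nu$, which is $2$ at $\nu=1$, as in Section 1.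

**Step 6: spoil the opponents from other square classes.** Let $\mathcal D$ be the finite set of squarefree parts, different from $d$, of the positive integers $\le P/\kappa^2$, and let $\eta=\frac\kappa{4\sqrt P}$. The numbers $1$ and $L\sqrt{d'/d}$ $(d'\in\mathcal D)$ are linearly independent over $\mathbb Q$: multiply a relation by $\sqrt d$ and use Fact 2. Since $r\sqrt{d'}=w_0\sqrt{d'/d}+\nu L\sqrt{d'/d}$, Fact 1 gives a sequence $\nu_n\to\infty$ such that the corresponding $r_n\to\infty$ satisfy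
$$r_n\sqrt{d'}\to-\eta\pmod1\qquad\text{for all }d'\in\mathcal D.\tag{9}$$
If $\mathcal D$ is empty, any $\nu_n\to\infty$ will do. For $(2,1)$ we have $P/\kappa^2=2.91\ldots$, so $\mathcal D=\{1\}$, and (9) asks that $\{2\sqrt2\,\nu_n\}\to1-\eta=0.853\ldots$

**Claim.** $s_0\in S(r_n)$ for all large $n$.

This gives $s_0\in S(\infty)$ and the last statement of Theorem 1. Suppose the claim fails. Then along a subsequence there are $s_n\in S(r_n)$ with $N(r_n,s_n)>N(r_n,s_0)$, and by Lemma 3 we may assume $s_n\to s^*\in[\frac14,4]$.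

**Step 7: what the opponent must achieve.** By Lemma 8 with $m=r_n\sqrt P=aw\in\mathbb Z$, $E(r_n,s_0)\to-\frac{k-1}{2\sqrt P}=-1+\frac\kappa{2\sqrt P}$, so
$$\liminf E(r_n,s_n)\ge-1+\frac\kappa{2\sqrt P}>-1.\tag{10}$$
Since $-\frac12(s^*+1/s^*)\le-1$, Lemma 4 and (10) show that $s^*=\sqrt{p'/q'}$ in lowest terms, and that $\tau_n=r_n\log(s_n/s^*)$ is bounded. Pass to a subsequence with $\tau_n\to\tau$. Write $P'=p'q'=d'a'^2$ with $d'$ squarefree, $k'=p'+q'$, $\Delta'=k'-2\sqrt{P'}\ge0$. By Lemma 6, (10) forces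
$$\limsup_n\frac{2A(\theta_n,h_n)-\Delta'}{\sqrt{P'}}\ge\frac\kappa{\sqrt P},\qquad\theta_n=r_n\sqrt{P'}+o(1),\quad h_n\to\sqrt{P'}\,|\tau|.\tag{11}$$

**Step 8: opponents with $d'\ne d$ fall short.** If $P'>P/\kappa^2$, the left side of (11) is at most $1/\sqrt{P'}<\kappa/\sqrt P$, a contradiction. Otherwise $d'\in\mathcal D$ and $a'\le\sqrt{P'}\le\sqrt P/\kappa$, so $u:=a'\eta\in(0,\frac14]$. As $r_n\sqrt{P'}=a'\cdot r_n\sqrt{d'}$, (9) gives $\theta_n\to-u$ mod $1$, and Lemma 7(b),(c) give $\limsup2A(\theta_n,h_n)\le2G_u\le u=a'\eta$. The left side of (11) is then at most $a'\eta/\sqrt{P'}=\eta/\sqrt{d'}\le\eta<\kappa/\sqrt P$, a contradiction.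

**Step 9: opponents with $d'=d$.** Put $z=\Delta'+2a'\varepsilon>0$. Since $2a'\sqrt d=k'-\Delta'$ and $w=T+\sigma-\sqrt d+\varepsilon$ with $T=T_0+L\nu_n\in\mathbb Z$,
$$r_n\sqrt{P'}=a'w=\Big[a'T+a'\sigma-\frac{k'-1}2\Big]-\frac12+\frac z2\equiv-\frac{1-z}2\pmod1$$
by (7). As $\frac\kappa{\sqrt P}=\frac{2\varepsilon}{\sqrt d}$ and $\sqrt{P'}=a'\sqrt d$, (11) is equivalent to $\limsup2A(\theta_n,h_n)\ge z$. There are three possibilities.

If $z>1$, this is impossible, since $2A\le1$.

If $0<z<1$, put $u=\frac{1-z}2\in(0,\frac12)$, so that $1-2u=z$. Then $\theta_n\to-u$ mod $1$, and Lemma 7(c) gives $\limsup2A(\theta_n,h_n)\le2G_u=\frac u{1-u}\,z<z$, a contradiction.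

If $z=1$, then $1-\Delta'=2a'\varepsilon=a'\kappa/a$, so $(p',q')\in\mathcal F$ and $m':=r_n\sqrt{P'}=a'w\in\mathbb Z$. If $\tau\ne0$, then $A(\theta_n,h_n)\to A(0,\sqrt{P'}\,|\tau|)<\frac12$ by Lemma 7(a), so $\limsup2A<1=z$, a contradiction. If $\tau=0$, then $\sqrt{P'}\,r_ne^{|\tau_n|/r_n}=m'+o(1)<m'+1$ for large $n$. Lemma 9, (3) and (8) then give
$$N(r_n,s_n)\le f_{p',q'}(m')=N\big(r_n,\sqrt{p'/q'}\big)=N(r_n,s_0),$$
contradicting $N(r_n,s_n)>N(r_n,s_0)$.

All cases are contradictory, so the claim holds and $\Sigma\subset S(\infty)$, with every $s\in\Sigma$ in $S(r)$ for arbitrarily large $r$. With the inclusion $S(\infty)\subset\Sigma$ from Sections 8 and 9, this proves Theorem 1. $\blacksquare$
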